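\title{Uniqueness of weak solutions of a doubly nonlinear evolution equation for the fractional $p$-Laplacian}

\begin{abstract}
We prove that weak solutions of $|v_t|^{p-2}v_t+(-\Delta_p)^sv=0$, $p\ge2$, $s\in(0,1)$, in a bounded $C^{1,1}$ domain are unique when the initial datum is continuous and dominated by a ground state. More generally, comparison and $L^\infty$-contraction hold in every bounded open set for continuous data that vanish on the boundary, both for this equation and for its local counterpart $|v_t|^{p-2}v_t=\Delta_pv$. The proof regularizes two solutions by maxima and minima over finitely many time shifts and argues near the essential supremum of the difference. This is legitimate only if the solutions have no kinks in time, which we deduce from a second-order energy identity valid for every weak solution.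
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation and its weak solutions}
Let $n\ge1$, let $\Omega\subset\mathbb R^n$ be a bounded open set, let $p\ge2$, $p'=p/(p-1)$ and $s\in(0,1)$. For $\xi\in\mathbb R^d$ put $J(\xi)=|\xi|^{p-2}\xi$. The fractional $p$-Laplacian is
\[
(-\Delta_p)^su\,(x)=2\,\mathrm{P.V.}\int_{\mathbb R^n}\frac{J(u(x)-u(x+y))}{|y|^{n+sp}}\,dy ,
\]
and we study the initial value problem
\begin{equation}\label{eq:ivp}
\begin{cases}
|v_t|^{p-2}v_t+(-\Delta_p)^sv=0&\text{in }\Omega\times(0,\infty),\\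
v=0&\text{in }(\mathbb R^n\setminus\Omega)\times[0,\infty),\\
v=g&\text{on }\Omega\times\{0\},
\end{cases}
\end{equation}
together with its local counterpart $|v_t|^{p-2}v_t-\Delta_pv=0$, where $\Delta_pv=\operatorname{div}(|\nabla v|^{p-2}\nabla v)$ and $v=0$ on $\partial\Omega$. Let
\[
[u]_{W^{s,p}}^p=\int_{\mathbb R^n}\int_{\mathbb R^n}\frac{|u(x)-u(y)|^p}{|x-y|^{n+sp}}\,dx\,dy
\]
be the Gagliardo seminorm, and let $W^{s,p}_0(\Omega)$ be the space of $u\in L^p(\mathbb R^n)$ with $[u]_{W^{s,p}}<\infty$ and $u=0$ a.e.\ in $\mathbb R^n\setminus\Omega$. The two problems can be written in one notation.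
\begin{itemize}
\item \emph{Nonlocal case:} $\mathcal V=W^{s,p}_0(\Omega)$, $X=\mathbb R^n\times\mathbb R^n$, $d\nu=|x-y|^{-n-sp}\,dx\,dy$, $\mathcal Lv(x,y)=v(x)-v(y)$, $d=1$.
\item \emph{Local case:} $\mathcal V=W^{1,p}_0(\Omega)$, $X=\Omega$, $d\nu=dx$, $\mathcal Lv=\nabla v$, $d=n$.
\end{itemize}
In both cases we put
\[
E(v)=\frac1p\int_X|\mathcal Lv|^p\,d\nu,\qquad \langle Av,\psi\rangle=\int_XJ(\mathcal Lv)\cdot\mathcal L\psi\,d\nu .
\]
The energy $E$ is convex and $A$ is its derivative. On smooth functions $A$ acts as $(-\Delta_p)^s$ or $-\Delta_p$; see Lemma~\ref{lem:smooth}, which also explains the factor $2$ above.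

\begin{definition}\label{def:weak}
A \emph{weak solution with datum} $g\in\mathcal V$ is a function $u\in L^\infty((0,\infty);\mathcal V)$ with $u_t\in L^p(\Omega\times(0,\infty))$, $u(0)=g$, and
\[
\int_0^T\!\!\int_\Omega J(u_t)\,\phi\,dx\,dt+\int_0^T\langle Au,\phi\rangle\,dt=0\qquad\text{for all }T>0,\ \phi\in L^p((0,T);\mathcal V).
\]
\end{definition}

The integrability conditions put $u$ in $C([0,\infty);L^p(\Omega))$, which gives the meaning of $u(0)=g$. They are the conditions that the energy suggests: multiplying the equation by $u_t$ gives, formally, $\frac{d}{dt}E(u)=-\|u_t\|_{L^p(\Omega)}^p$, so $E(u)$ stays bounded and $u_t$ is $p$-integrable in space-time. No continuity or boundedness of $u$ is part of the definition.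

Both terms of the equation are homogeneous of degree $p-1$, so constant multiples of solutions are solutions (in particular $-u$ is a weak solution with datum $-g$), and one can separate variables. In the nonlocal case a \emph{ground state} is a function $\Psi\in W^{s,p}_0(\Omega)$, $\Psi\neq0$, that attains
\[
\lambda_p=\inf\Big\{[u]^p_{W^{s,p}}\Big/\int_\Omega|u|^p\,dx\ :\ u\in W^{s,p}_0(\Omega),\ u\ne0\Big\}.
\]
The function $\tau\mapsto E(\Psi+\tau\psi)-\frac{\lambda_p}p\|\Psi+\tau\psi\|_{L^p}^p$ is nonnegative and vanishes at $\tau=0$, so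
\begin{equation}\label{eq:eigen}
\langle A\Psi,\psi\rangle=\lambda_p\int_\Omega J(\Psi)\,\psi\,dx\qquad\text{for all }\psi\in W^{s,p}_0(\Omega),
\end{equation}
and therefore $\exp(-\lambda_p^{1/(p-1)}t)\,\Psi(x)$ is a weak solution of \eqref{eq:ivp} with datum $\Psi$.

According to Hynd and Lindgren \cite{HL}, weak solutions of \eqref{eq:ivp} exist, and if $\partial\Omega$ is $C^{1,1}$, $g\in W^{s,p}_0(\Omega)\cap C(\overline\Omega)$ and $|g|\le\Psi$ for a ground state $\Psi$, then there is a unique viscosity solution, which is also a weak solution. They remark that it is not known whether weak solutions are unique, even in the local case. This is the question we answer.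

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $\Omega\subset\mathbb R^n$ be a bounded open set with $C^{1,1}$ boundary, $p\ge2$ and $s\in(0,1)$. Let $g\in W^{s,p}_0(\Omega)\cap C(\overline\Omega)$ and assume that there is a ground state $\Psi$ with $|g|\le\Psi$. Then any two weak solutions of \eqref{eq:ivp} with datum $g$ coincide.
\end{theorem}

Since the viscosity solution of \cite{HL} is a weak solution, every weak solution is that viscosity solution. Theorem~\ref{thm:main} follows from a comparison principle. Let $C_0(\Omega)$ be the space of functions in $C(\overline\Omega)$ that vanish on $\partial\Omega$; extended by $0$, they belong to $C_c(\mathbb R^n)$.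

\begin{theorem}\label{thm:comparison}
Let $\Omega$ be any bounded open set and $p\ge2$, in the nonlocal or in the local case. Let $u_1,u_2$ be weak solutions with data $g_1,g_2\in\mathcal V\cap C_0(\Omega)$. Then for all $t>0$
\[
\operatorname*{ess\,sup}_\Omega\,(u_1(t)-u_2(t))^+\le\sup_\Omega\,(g_1-g_2)^+ .
\]
In particular comparison, $L^\infty$-contraction and uniqueness hold. Moreover, for $g\in\mathcal V\cap C_0(\Omega)$ there is a nondecreasing function $\omega$ with $\omega(0^+)=0$, depending only on $g,\Omega,n,p$ and $s$, such that every weak solution $u$ with datum $g$ satisfies $\|u(t+h)-u(t)\|_{L^\infty(\Omega)}\le\omega(h)$ for all $t\ge0$, $h>0$.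
\end{theorem}

The hypothesis $|g|\le\Psi$ and the regularity of $\partial\Omega$ in Theorem~\ref{thm:main} serve only to show that $g=0$ on $\partial\Omega$. The analytic core of the paper holds for all data in the energy space.

\begin{theorem}\label{thm:dissipation}
For every $g\in\mathcal V$ and every weak solution $u$, the function $\rho(t)=\|u_t(t)\|^p_{L^p(\Omega)}$ is a.e.\ equal to a nonincreasing, locally absolutely continuous function on $(0,\infty)$, again denoted by $\rho$. In the nonlocal case,
\[
\rho(\alpha)-\rho(\beta)=\frac4p\int_\alpha^\beta\Big\|\partial_t\big(|\mathcal Lu|^{\frac{p-2}2}\mathcal Lu\big)\Big\|^2_{L^2(\nu)}\,dt\qquad\text{for }0<\alpha<\beta .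
\]
\end{theorem}

Here the time derivative is that of a function in $W^{1,2}_{\mathrm{loc}}((0,\infty);L^2(\nu))$. The identity is what one gets formally by differentiating the equation in time and testing with $u_t$; the point is that equality holds, with no additional loss. For data $g\in\mathcal V\setminus C_0(\Omega)$ we prove Theorem~\ref{thm:dissipation}, Proposition~\ref{prop:kink} and Proposition~\ref{prop:barrier}, and we claim nothing about uniqueness.

\subsection{Why an energy estimate does not suffice}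
Subtracting the equations of two solutions gives, for a.e.\ $t$,
\[
\int_\Omega\big(J(\partial_tu_1)-J(\partial_tu_2)\big)\psi\,dx+\langle Au_1-Au_2,\psi\rangle=0 .
\]
For $p=2$ the choice $\psi=u_1-u_2$ yields $\frac{d}{dt}\|u_1-u_2\|_{L^2}^2\le0$, and uniqueness follows. For $p>2$ this choice still gives the second term a sign, but the first term has no sign and is not a time derivative. The choice $\psi=\partial_t(u_1-u_2)$ gives the first term a sign, but it is not known to be admissible, and the second term has no sign. What remains is the order structure: at a positive spatial maximum of $u_1-u_2$ the elliptic terms are ordered, hence so are $J(\partial_tu_1)$ and $J(\partial_tu_2)$, hence so are the time derivatives. This suggests that the answer is yes, and that the natural norm is $L^\infty$. The task is to carry out a pointwise argument for functions whose equation holds only in a weak sense and at almost every time.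

\section{A finite model and the obstruction}\label{sec:model}

The following elementary fact is used throughout.

\begin{lemma}\label{lem:level}
If $f$ is absolutely continuous on an interval, then $f'=0$ a.e.\ on $\{f=0\}$.
\end{lemma}

\begin{proof}
At a point of differentiability that is an accumulation point of $\{f=0\}$, difference quotients along that set vanish, so $f'=0$. The isolated points of $\{f=0\}$ are countable.
\end{proof}

\subsection{The maximum principle on finitely many points}
Replace $\Omega$ by $\{1,\dots,N\}$ and its complement by one point $0$, and fix weights $\nu_{ij}\ge0$. Consider absolutely continuous solutions of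
\[
J(u_i')+\sum_{j=0}^N\nu_{ij}J(u_i-u_j)=0\quad(1\le i\le N),\qquad u_0=0 .
\]
For $p>2$ this system is not Lipschitz once it is solved for $u'$: with $N=2$ and $\nu_{10}=\nu_{12}=1$, at $u_1=1$, $u_2=2+\tau$ one finds $u_1'=J^{-1}((1+\tau)^{p-1}-1)$, which is of order $|\tau|^{1/(p-1)}$. Uniqueness holds nevertheless. Let $u,v$ be solutions, $W_i=u_i-v_i$ and $M=\max_{1\le i\le N}W_i$, an absolutely continuous function. By Lemma~\ref{lem:level} applied to $M-W_i$, for a.e.\ $t$ we have $M'(t)=W_i'(t)$ for every $i$ with $W_i(t)=M(t)$. If $M(t)>0$, such an $i$ satisfies $W_i\ge W_j$ for all $j$, including $j=0$. This means $u_i-u_j\ge v_i-v_j$, so $J(u_i')\le J(v_i')$ and $M'(t)=W_i'(t)\le0$. Hence $M^+$ is nonincreasing.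

\subsection{From a maximum point to a superlevel set}
In $\Omega$, a difference $W=u_1-u_2$ has no maximum point, only the sets $\{W(\cdot,t)>k\}$ with $k$ slightly below $M(t)=\operatorname{ess\,sup}W(\cdot,t)$. Testing with a truncation of $(W-k)_+$ shows that a weighted average of $J(\partial_tu_1)-J(\partial_tu_2)$ over this set is nonpositive. If $M'(t)>0$ we want a contradiction. It is not enough that $W_t$ be positive on average: for $p=3$, the speeds $(\partial_tu_1,\partial_tu_2)=(1,0)$ on one half of a set and $(2,\frac52)$ on the other half give $W_t$ the average $\frac14$ and $J(\partial_tu_1)-J(\partial_tu_2)$ the average $-\frac58$. We need $W_t>0$ almost everywhere on the superlevel set. This is true if $W$ is semiconvex in time uniformly in $x$, because a semiconvex function that has risen over a short past interval has a positive derivative now. We therefore replace $u_1$ by its sup-convolution in time,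
\[
U(x,t)=\max_\sigma\Big(u_1(x,t+\sigma)-\frac{\sigma^2}{2\varepsilon}\Big),
\]
and $u_2$ by the corresponding inf-convolution. The function $U$ is a maximum of time-shifted solutions minus constants, so it should be a subsolution. At a point $(x,t)$ with maximizing time $r=t+\sigma$ the zeroth-order term inherited from the equation is $J(\partial_tu_1(x,r))$, while the one we need is $J(U_t(x,t))$. They agree if $u_1(x,\cdot)$ is differentiable at $r$.

\subsection{Kinks}
For a function $u$ of time with $a=u_t$, and $h>0$, write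
\begin{equation}\label{eq:quotients}
\bar a_h^+(t)=\frac{u(t+h)-u(t)}h,\qquad \bar a_h^-(t)=\frac{u(t)-u(t-h)}h,\qquad \delta_h^\pm=|a-\bar a^\pm_h| .
\end{equation}

\begin{example}\label{ex:kink}
Let $u(t)=-|t|$. For $|t|<\varepsilon$ the concave function $r\mapsto-|r|-(r-t)^2/2\varepsilon$ is maximal at $r=0$, so $U(t)=-t^2/2\varepsilon$ and $U'(t)=-t/\varepsilon$. A whole interval of times $t$ is sent to the single time $r=0$, at which $u$ is not differentiable, and an equation that holds for a.e.\ time says nothing there. If $\sigma$ is restricted to the grid $h\mathbb Z$, the maximizing time $r_h$ tends to $0$ as $h\to0$ and avoids $0$ for a.e.\ $t$; but then $a(r_h)=\pm1$, which does not converge to $-t/\varepsilon$. The kink is detected by the quantities \eqref{eq:quotients}: $\delta_h^+(t)=2(t+h)/h$ on $(-h,0)$ and $\delta_h^+=0$ elsewhere, so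
\[
\frac1h\int_{\mathbb R}(\delta_h^+)^p\,dt=\frac{2^p}{p+1}\qquad\text{for every }h>0 .
\]
\end{example}

For any $a\in L^p$ one has $\int(\delta_h^\pm)^p\to0$; a kink costs exactly order $h$. We shall prove that weak solutions satisfy $\iint(\delta_h^\pm)^p\,dx\,dt=o(h)$ away from $t=0$ (Section~\ref{sec:kink}). With this rate the grid version of the sup-convolution works: for a.e.\ $t$ the equation holds at all grid times, a maximum of finitely many subsolutions is a subsolution (Section~\ref{sec:max}), and the error $o(h)$ survives summation over the $O(1/h)$ grid points. Because the sup-convolution mixes nearby times, we also need the datum to be attained uniformly (Section~\ref{sec:initial}). Section~\ref{sec:comparison} proves Theorem~\ref{thm:comparison}, and Section~\ref{sec:ground} shows that ground states vanish at a $C^{1,1}$ boundary.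

\section{Preliminaries}\label{sec:prelim}

The letters $c,C$ denote positive constants that depend on $p$ and $n$, and on fixed data where indicated. For $p=2$ we read $|0|^0=1$.

\subsection{The Bregman distance of $\frac1p|\cdot|^p$}
For $\xi,\eta\in\mathbb R^d$ let
\[
D(\eta|\xi)=\frac1p|\eta|^p-\frac1p|\xi|^p-J(\xi)\cdot(\eta-\xi)=\frac1p|\eta|^p+\frac1{p'}|\xi|^p-J(\xi)\cdot\eta,\qquad G(\xi)=|\xi|^{\frac{p-2}2}\xi .
\]
Thus $D(\eta|\xi)$ is the height of the graph of $\frac1p|\cdot|^p$ at $\eta$ above its tangent plane at $\xi$; it is convex in $\eta$. Since $p\ge2$, the function $\frac1p|\cdot|^p$ is $C^2$ and $G$ is $C^1$. The matrices $H=DJ$ and $DG$ are symmetric, with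
\[
|\xi|^{p-2}I\le H(\xi)\le(p-1)|\xi|^{p-2}I,\qquad |\xi|^{\frac{p-2}2}I\le DG(\xi)\le\tfrac p2|\xi|^{\frac{p-2}2}I ,
\]
the larger eigenvalue belonging to the direction of $\xi$. With $\xi_\theta=\xi+\theta(\eta-\xi)$, Taylor's formula gives
\begin{equation}\label{eq:taylor}
D(\eta|\xi)=\int_0^1(1-\theta)\,H(\xi_\theta)(\eta-\xi)\cdot(\eta-\xi)\,d\theta .
\end{equation}

\begin{lemma}\label{lem:algebra}
For all $\xi,\eta\in\mathbb R^d$,
\begin{gather}
D(\eta|\xi)\ge c|\eta-\xi|^p,\qquad c\,|G(\eta)-G(\xi)|^2\le D(\eta|\xi)\le C\,|G(\eta)-G(\xi)|^2,\label{eq:DG}\\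
(J(\eta)-J(\xi))\cdot(\eta-\xi)\ge0,\qquad |J(\eta)-J(\xi)|\le(p-1)\max(|\xi|,|\eta|)^{p-2}|\eta-\xi| .\label{eq:J}
\end{gather}
\end{lemma}

\begin{proof}
For $\kappa\ge0$ we have $\int_0^1(1-\theta)|\xi_\theta|^\kappa\,d\theta\ge c\,(|\xi|+|\eta|)^\kappa$: the left side is homogeneous of degree $\kappa$, continuous, and positive on the compact set $|\xi|+|\eta|=1$, because there $\xi_\theta$ vanishes for at most one $\theta$. Also $|\xi_\theta|\le\max(|\xi|,|\eta|)$. By \eqref{eq:taylor}, $D(\eta|\xi)$ is comparable to $P=(|\xi|+|\eta|)^{p-2}|\eta-\xi|^2$, and $P\ge|\eta-\xi|^p$. From $G(\eta)-G(\xi)=\int_0^1DG(\xi_\theta)(\eta-\xi)\,d\theta$ we get $|G(\eta)-G(\xi)|^2\le CP$, and, taking the scalar product with $\eta-\xi$, $|G(\eta)-G(\xi)|\,|\eta-\xi|\ge\int_0^1|\xi_\theta|^{(p-2)/2}d\theta\,|\eta-\xi|^2$, so $|G(\eta)-G(\xi)|^2\ge cP$. This proves \eqref{eq:DG}. Both parts of \eqref{eq:J} follow from $J(\eta)-J(\xi)=\int_0^1H(\xi_\theta)(\eta-\xi)\,d\theta$.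
\end{proof}

\subsection{The space $\mathcal V$}
Let $\mathcal W$ be the class of finite measurable functions $w$ on $\mathbb R^n$ with $\mathcal Lw\in L^p(\nu)$ in the nonlocal case, and $\mathcal W=W^{1,p}(\Omega)$ in the local case. It is a vector space that contains $\mathcal V$, the constants, and $C_c^\infty(\mathbb R^n)$ (in the nonlocal case because $|\mathcal L\zeta|\le C\min(|x-y|,1)$ and one of the two points must lie in $\operatorname{supp}\zeta$). By H\"older's inequality $\langle Aw,\psi\rangle$ is defined for $w\in\mathcal W$, $\psi\in\mathcal V$. We use four facts.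

\begin{itemize}
\item[(V1)] $\|v\|_{L^p(\Omega)}\le C_\Omega\|\mathcal Lv\|_{L^p(\nu)}$ for $v\in\mathcal V$. In the local case this is Poincar\'e's inequality. In the nonlocal case $[v]^p_{W^{s,p}}\ge\int_\Omega|v(x)|^p\int_{|y-x|>\operatorname{diam}\Omega}|x-y|^{-n-sp}\,dy\,dx$. Hence $\mathcal L$ identifies $\mathcal V$ with a closed subspace of $L^p(\nu)$, and $\mathcal V$ is separable and reflexive.
\item[(V2)] (Local case.) If $w_k\in W^{1,p}(\Omega)$ have compact support in $\Omega$, are bounded in $W^{1,p}$ and converge to $w$ in $L^p$, then $w\in\mathcal V$. Indeed $w_k\in\mathcal V$, and a subsequence converges weakly in $\mathcal V$.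
\item[(V3)] If $\Theta\colon\mathbb R\to\mathbb R$ is Lipschitz with $\Theta(0)=0$ and $v\in\mathcal V$, then $\Theta(v)\in\mathcal V$. In the nonlocal case $|\mathcal L\Theta(v)|\le C|\mathcal Lv|$; in the local case apply (V2) to $\Theta(v_k)$ with $C_c^\infty(\Omega)\ni v_k\to v$. Consequently $v_1\vee(v_2-c)=v_1+(v_2-v_1-c)_+\in\mathcal V$ for $v_1,v_2\in\mathcal V$, $c\ge0$, and by induction $\max\{v_0,v_1-c_1,\dots,v_N-c_N\}\in\mathcal V$ for $v_j\in\mathcal V$, $c_j\ge0$.
\item[(V4)] Let $w_1,w_2\in\mathcal W$ and let $\Theta$ be nondecreasing, Lipschitz and piecewise linear. Then $(J(\mathcal Lw_1)-J(\mathcal Lw_2))\cdot\mathcal L\Theta(w_1-w_2)\ge0$ $\nu$-a.e., because $\mathcal L\Theta(w_1-w_2)$ is a nonnegative multiple of $\mathcal Lw_1-\mathcal Lw_2$ (by monotonicity of $\Theta$ in the nonlocal case, by the chain rule in the local case) and \eqref{eq:J} applies. So $\langle Aw_1-Aw_2,\Theta(w_1-w_2)\rangle\ge0$ if $\Theta(w_1-w_2)\in\mathcal V$.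
\end{itemize}

\subsection{Representatives}
Let $u$ be a weak solution and $a=u_t$. After setting $a(x,\cdot)=0$ and $g(x)=0$ for $x$ in a null set, $a(x,\cdot)\in L^p(0,\infty)$ for every $x\in\Omega$, and we take
\[
u(x,t)=g(x)+\int_0^ta(x,r)\,dr\quad(x\in\Omega),\qquad u=0\ \text{ off }\Omega .
\]
Then $u(x,\cdot)$ is locally absolutely continuous for every $x$ and $u(\cdot,t)$ is measurable for every $t$. A function that is measurable in $x$ and continuous in $t$ is jointly measurable; its upper and lower difference-quotient limits in $t$ can be computed along rational increments, so the set where the time derivative exists, and the derivative, are measurable too. This applies to $u$ and to maxima of $u$ over intervals of shifts, which are suprema over countably many shifts. Maxima over finitely many shifts, the first maximizing index $j(x,t)$, and compositions $a(x,t+j(x,t)h)$, defined piecewise on the sets where $j$ is constant, are jointly measurable. For such compositions we use the following bound. Let $j$ take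 at most $N$ integer values on a measurable set $S\subset\Omega\times\mathbb R$, let $I$ be an interval with $t+j(x,t)h\in I$ on $S$, and let $f\ge0$ be measurable on $\Omega\times I$. Splitting $S$ according to the value of $j$ and translating in time on each piece,
\begin{equation}\label{eq:shift}
\iint_Sf(x,t+j(x,t)h)\,dx\,dt\le N\int_I\!\int_\Omega f\,dx\,dr .
\end{equation}

The curve $u$ is continuous into $L^p(\Omega)$ and bounded in $\mathcal V$ for a.e.\ $t$. By reflexivity, $u(t)\in\mathcal V$ for every $t$, with the same bound, and $u$ is weakly continuous into $\mathcal V$. Hence $e(t)=E(u(t))$ is bounded and lower semicontinuous, and $t\mapsto\mathcal Lu(t)$, being weakly continuous into the separable space $L^p(\nu)$, has a jointly measurable version on $X\times(0,\infty)$; in the nonlocal case it is $u(x,t)-u(y,t)$.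

Testing with $\eta(t)\psi(x)$, $\eta\in C_c(0,\infty)$ and $\psi$ in a countable dense subset of $\mathcal V$, we find that for a.e.\ $t$ one has $a(t)\in L^p(\Omega)$ and
\begin{equation}\label{eq:ae}
\int_\Omega J(a(t))\,\psi\,dx+\langle Au(t),\psi\rangle=0\qquad\text{for all }\psi\in\mathcal V .
\end{equation}
Let $\mathcal T\subset(0,\infty)$ be the set of Lebesgue points of $e$ at which \eqref{eq:ae} holds. It has full measure, and for fixed $h>0$ and a.e.\ $t$ all positive numbers $t+jh$, $j\in\mathbb Z$, belong to $\mathcal T$.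

\subsection{The energy identity}
We cannot test with $u_t$, but convexity of $E$ replaces this test. Let $\rho(t)=\|a(t)\|^p_{L^p(\Omega)}$, so $\rho\in L^1(0,\infty)$.

\begin{lemma}\label{lem:energy}
For all $\alpha<\beta$ in $\mathcal T$, $e(\beta)-e(\alpha)=-\int_\alpha^\beta\rho\,dt$.
\end{lemma}

\begin{proof}
Convexity gives $E(w)-E(v)\ge\langle Av,w-v\rangle$. Use it with $(v,w)=(u(t),u(t+h))$ and with $(v,w)=(u(t+h),u(t))$, and apply \eqref{eq:ae}: for fixed $h>0$ and a.e.\ $t$,
\[
-\int_\Omega J(a(t))\,\bar a_h^+(t)\,dx\le\frac{e(t+h)-e(t)}h\le-\int_\Omega J(a(t+h))\,\bar a_h^+(t)\,dx .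
\]
Integrate over $(\alpha,\beta)$. The averages $\bar a_h^+=\frac1h\int_t^{t+h}a$ converge to $a$ in $L^p$ and the translates $J(a(\cdot+h))$ converge to $J(a)$ in $L^{p'}$, so both outer terms tend to $-\int_\alpha^\beta\rho$. The middle term is $\frac1h\int_\beta^{\beta+h}e-\frac1h\int_\alpha^{\alpha+h}e$, which tends to $e(\beta)-e(\alpha)$.
\end{proof}

\section{Weak solutions have no kinks in time}\label{sec:kink}

\begin{proposition}\label{prop:kink}
Let $u$ be a weak solution with any datum $g\in\mathcal V$. Then $\rho$ is a.e.\ equal to a nonincreasing function, again denoted by $\rho$, so that $\rho(t)\le\frac1t\int_0^t\rho$. For all $0<\alpha<\beta<\infty$,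
\begin{equation}\label{eq:kink}
\lim_{h\downarrow0}\frac1h\int_\alpha^\beta\!\!\int_\Omega\big((\delta_h^+)^p+(\delta_h^-)^p\big)\,dx\,dt=0 .
\end{equation}
\end{proposition}

\subsection{Two identities}
The proof of Lemma~\ref{lem:energy} discarded the convexity gap
\[
B(t,\tau)=e(\tau)-e(t)-\langle Au(t),u(\tau)-u(t)\rangle=\int_XD(\mathcal Lu(\tau)\,|\,\mathcal Lu(t))\,d\nu\ge0 .
\]
Now that the energy identity is available, the gap can be computed. For $t,\tau\in\mathcal T$, Lemma~\ref{lem:energy} and \eqref{eq:ae} give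
\[
B(t,\tau)=\int_t^\tau\!\!\int_\Omega\big(J(a(t))\,a(r)-|a(r)|^p\big)\,dx\,dr .
\]
By the definition of $D$, $J(\xi)\eta-|\eta|^p=\frac1{p'}(|\xi|^p-|\eta|^p)-D(\eta|\xi)$. Put
\[
\mathcal D_+(t,h)=\int_t^{t+h}\!\!\int_\Omega D(a(r)|a(t))\,dx\,dr,\qquad \mathcal D_-(t,h)=\int_{t-h}^t\!\int_\Omega D(a(r)|a(t))\,dx\,dr .
\]
Taking $\tau=t+h$ and $\tau=t-h$, and noting that the orientation of the interval changes the sign, we obtain for $t,t\pm h\in\mathcal T$
\begin{align}
B(t,t+h)+\mathcal D_+(t,h)&=\frac1{p'}\int_t^{t+h}(\rho(t)-\rho(r))\,dr,\label{eq:forward}\\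
B(t,t-h)-\mathcal D_-(t,h)&=\frac1{p'}\int_{t-h}^t(\rho(r)-\rho(t))\,dr .\label{eq:backward}
\end{align}
The terms $\mathcal D_\pm\ge0$ measure the oscillation of $a$ in time, and they enter with opposite signs. After integration in $t$ and division by $h^2$ the right sides have the same limit. So $\mathcal D_\pm$ are negligible at order $h^2$ as soon as the forward gap and the backward gap have the same limit. The identities use only convexity; the equality of the two limits needs more.

\begin{example}\label{ex:abs}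
Take one point and the convex, nonsmooth energy $E(u)=|u|$. The function $u(t)=(1-t)_+$ solves $-J(u')\in\partial E(u)$, with $a=-1$, $\rho=1$ for $t<1$ and $a=\rho=0$ for $t>1$, and the energy identity holds. Define $B$ with the subgradient $-J(a(t))$ in place of $Au(t)$. All terms vanish unless $1$ lies between the two times. For $t\in(1-h,1)$ we get $B(t,t+h)=-(1-t)+(1-t)=0$ and $\mathcal D_+=(t+h-1)D(0|{-1})=(t+h-1)/p'$. For $t\in(1,1+h)$ we get $B(t,t-h)=1-t+h$ and $\mathcal D_-=(1-t+h)D(-1|0)=(1-t+h)/p$. Integrated in $t$ and divided by $h^2$, \eqref{eq:forward} reads $0+\frac1{2p'}=\frac1{2p'}$ and \eqref{eq:backward} reads $\frac12-\frac1{2p}=\frac1{2p'}$. The two gaps have the different limits $0$ and $\frac12$, the solution has a kink, and $\rho$ jumps. If instead $E$ is $C^2$ on $\mathbb R$, Taylor's formula shows that both $h^{-2}B(t,t\pm h)$ tend to $\frac12E''(u)a^2$ wherever $u$ is differentiable.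
\end{example}

Our energy has a $C^2$ integrand, but $\mathcal Lu$ is not known to be differentiable in time. For $p>2$ the gap controls only the increments of $G(\mathcal Lu)$, by \eqref{eq:DG}. So we first obtain a time derivative of $G(\mathcal Lu)$ from \eqref{eq:forward}, and then expand the gap pointwise on $X$.

\subsection{Proof of Proposition~\ref{prop:kink}}

\emph{Step 1: monotonicity.} The left side of \eqref{eq:forward} is nonnegative, so $S(t):=\frac1{b-t}\int_t^b\rho\le\rho(t)$ for $t<b$ in $\mathcal T$. For fixed $b\in\mathcal T$, $S$ is locally absolutely continuous on $(0,b)$ and $S'=(S-\rho)/(b-t)\le0$ a.e. Thus for $\mathcal R(t)=\int_0^t\rho$ the slope of the chord from $t$ to $b$ is nonincreasing in $t$, first for $b\in\mathcal T$ and then for all $b>0$ by continuity. This says that $\mathcal R(t_2)$ lies on or above the chord from $t_1$ to $b$ whenever $t_1<t_2<b$, so $\mathcal R$ is concave and $\rho=\mathcal R'$ agrees a.e.\ with a nonincreasing function. We let $\rho$ denote that function and remove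 from $\mathcal T$ the null set where the two differ.

\emph{Step 2: the right sides.} Enlarging $(\alpha,\beta)$ inside $(0,\infty)$, we may assume that $\alpha,\beta$ are continuity points of $\rho$. Writing $r=t\pm\sigma$ and integrating first in $t\in(\alpha,\beta)$, the right sides of \eqref{eq:forward} and \eqref{eq:backward} integrate to
\begin{equation}\label{eq:rhs}
\frac1{p'}\int_0^h\Big[\int_\alpha^{\alpha+\sigma}\rho-\int_\beta^{\beta+\sigma}\rho\Big]d\sigma\qquad\text{and}\qquad\frac1{p'}\int_0^h\Big[\int_{\alpha-\sigma}^\alpha\rho-\int_{\beta-\sigma}^\beta\rho\Big]d\sigma .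
\end{equation}
Divided by $h^2$, both tend to $\ell=\frac1{2p'}(\rho(\alpha)-\rho(\beta))$.

\emph{Step 3: a time derivative.} Let $\mathcal H=L^2(X,\nu;\mathbb R^d)$ and $\mathcal G=G(\mathcal Lu)$. Then $\|\mathcal G(t)\|^2_{\mathcal H}=p\,e(t)$ is bounded. By \eqref{eq:DG}, \eqref{eq:forward} and the first expression in \eqref{eq:rhs}, for all $0<\alpha'<\beta'$ and $h>0$,
\[
\int_{\alpha'}^{\beta'}\|\mathcal G(t+h)-\mathcal G(t)\|^2_{\mathcal H}\,dt\le C\int_{\alpha'}^{\beta'}B(t,t+h)\,dt\le C\rho(\alpha')\,h^2 .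
\]
The difference quotients are bounded in the Hilbert space $L^2(\alpha',\beta';\mathcal H)$, and any weak limit as $h\to0$ is the weak derivative of $\mathcal G$. So $\mathcal G\in W^{1,2}_{\mathrm{loc}}((0,\infty);\mathcal H)$, and $\mathcal G(t)-\mathcal G(\tau)=\int_\tau^t\mathcal G'$ for all $t,\tau$ outside a null set. The difference quotients are then averages of $\mathcal G'$ over intervals of length $h$, and
\begin{equation}\label{eq:strong}
\frac{\mathcal G(t\pm h)-\mathcal G(t)}{\pm h}\to\mathcal G'\qquad\text{strongly in }L^2(\alpha,\beta;\mathcal H)=L^2((\alpha,\beta)\times X,\,dt\otimes\nu).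
\end{equation}

\emph{Step 4: the two gaps have the same limit.} Define on $(0,\infty)\times X$
\[
\Xi=\tfrac12H(\mathcal Lu)\vartheta\cdot\vartheta\ \text{ with }\ \vartheta=DG(\mathcal Lu)^{-1}\mathcal G'\ \text{ on }\{\mathcal G\ne0\},\qquad \Xi=\tfrac1p|\mathcal G'|^2\ \text{ on }\{\mathcal G=0\}.
\]
We claim that both $h^{-2}\int_\alpha^\beta B(t,t\pm h)\,dt$ converge to $q=\int_\alpha^\beta\!\int_X\Xi\,d\nu\,dt$. Given $h_k\to0$, pass to a subsequence along which both quotients in \eqref{eq:strong} converge $dt\otimes\nu$-a.e.; then $\mathcal G(t\pm h_k)\to\mathcal G(t)$ a.e. Let $f_k^\pm=h_k^{-2}D(\mathcal Lu(t\pm h_k)\,|\,\mathcal Lu(t))$.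
\begin{itemize}
\item Where $\mathcal G(t)\ne0$: $G$ is a homeomorphism of $\mathbb R^d$ whose inverse is smooth away from $0$, so $(\mathcal Lu(t\pm h_k)-\mathcal Lu(t))/(\pm h_k)\to\vartheta$. By \eqref{eq:taylor} and the continuity of $H$, $f_k^\pm\to\frac12H(\mathcal Lu)\vartheta\cdot\vartheta$. The limit is quadratic in $\vartheta$ and does not see the sign.
\item Where $\mathcal G(t)=0$: $D(\eta|0)=\frac1p|\eta|^p=\frac1p|G(\eta)|^2$, so $f_k^\pm=\frac1ph_k^{-2}|\mathcal G(t\pm h_k)-\mathcal G(t)|^2\to\frac1p|\mathcal G'|^2$.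
\end{itemize}
By \eqref{eq:DG}, $0\le f_k^\pm\le Ch_k^{-2}|\mathcal G(t\pm h_k)-\mathcal G(t)|^2$, and the majorants converge to $C|\mathcal G'|^2$ a.e.\ and in $L^1$. In particular $0\le\Xi\le C|\mathcal G'|^2$. The generalized dominated convergence theorem (if $0\le f_k\le F_k$, $f_k\to f$ and $F_k\to F$ a.e., and $\int F_k\to\int F<\infty$, then $\int f_k\to\int f$; apply Fatou's lemma to $f_k$ and to $F_k-f_k$) gives $\iint f_k^\pm\to q$. The limit does not depend on the sequence, which proves the claim.

\emph{Step 5: conclusion.} By \eqref{eq:forward}, \eqref{eq:backward} and Steps 2 and 4,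
\[
h^{-2}\int_\alpha^\beta\mathcal D_+\,dt\to\ell-q,\qquad h^{-2}\int_\alpha^\beta\mathcal D_-\,dt\to q-\ell .
\]
Both limits are nonnegative, so $q=\ell$ and both are $0$. Since $\bar a_h^\pm(x,t)$ is the average of $a(x,\cdot)$ over the interval in $\mathcal D_\pm$, Jensen's inequality for the convex function $D(\cdot\,|\,a(x,t))$ and \eqref{eq:DG} give
\[
\mathcal D_\pm(t,h)\ge h\int_\Omega D(\bar a^\pm_h(t)\,|\,a(t))\,dx\ge ch\int_\Omega(\delta_h^\pm(t))^p\,dx .
\]
Integrating in $t$ and dividing by $h^2$ yields \eqref{eq:kink}. \qed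

\begin{proof}[Proof of Theorem~\ref{thm:dissipation}]
The equality $q=\ell$ reads $\rho(\alpha)-\rho(\beta)=2p'\int_\alpha^\beta\!\int_X\Xi\,d\nu\,dt$ for continuity points $\alpha<\beta$ of $\rho$, and $t\mapsto\int_X\Xi\,d\nu$ is locally integrable on $(0,\infty)$. So the monotone function $\rho$ agrees on a dense set, hence everywhere, with a locally absolutely continuous function, and the equality holds for all $0<\alpha<\beta$.

In the nonlocal case $d=1$, $H(\xi)=(p-1)|\xi|^{p-2}$ and $DG(\xi)=\frac p2|\xi|^{(p-2)/2}$, so $\Xi=\frac{2(p-1)}{p^2}|\mathcal G'|^2$ on $\{\mathcal G\ne0\}$, and $2p'\cdot\frac{2(p-1)}{p^2}=\frac4p$. It remains to see that $\mathcal G'=0$ a.e.\ on $\{\mathcal G=0\}$. Fix $t_*$ with $\mathcal G(t)=\mathcal G(t_*)+\int_{t_*}^t\mathcal G'$ in $\mathcal H$ for a.e.\ $t$, and put $\tilde{\mathcal G}(t,z)=\mathcal G(t_*,z)+\int_{t_*}^t\mathcal G'(r,z)\,dr$ for $z\in X$. By Fubini's theorem ($\nu$ is $\sigma$-finite), $\mathcal G'(\cdot,z)\in L^2_{\mathrm{loc}}(0,\infty)$ for $\nu$-a.e.\ $z$ and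 $\tilde{\mathcal G}=\mathcal G$ a.e. Lemma~\ref{lem:level} applied to $\tilde{\mathcal G}(\cdot,z)$ gives the assertion.
\end{proof}

\section{Maxima of subsolutions}\label{sec:max}

At a fixed good time the equation is an elliptic relation between $u(t)$ and the function $J(a(t))$. We have to follow this second function through the operation of taking a maximum.

\begin{definition}
A \emph{subsolution pair} is a pair $(w,f)\in\mathcal W\times L^{p'}(\Omega)$ with $\int_\Omega f\psi\,dx+\langle Aw,\psi\rangle\le0$ for all bounded $\psi\in\mathcal V$, $\psi\ge0$.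
\end{definition}

By \eqref{eq:ae}, $(u(t)-c,J(a(t)))$ is a subsolution pair for $t\in\mathcal T$ and every constant $c$, since $\mathcal L$ annihilates constants.

\begin{lemma}\label{lem:max}
Let $(w_j,f_j)$, $1\le j\le N$, be subsolution pairs. Let $w=\max_jw_j$ and let $f=f_j$ at the points where $j$ is the first index with $w_j=w$. Then $(w,f)$ is a subsolution pair.
\end{lemma}

\begin{proof}
By induction it suffices to treat $N=2$, where $w=w_1\vee w_2$ and $f=(1-\chi)f_1+\chi f_2$ with $\chi=\mathbf 1_{\{w_2>w_1\}}$. We would like to test the two inequalities with $(1-\chi)\psi$ and $\chi\psi$. These are not admissible, so let $\chi_k=\min(k(w_2-w_1)_+,1)\in\mathcal W$, which converges to $\chi$ at every point. Let $0\le\psi\in\mathcal V$ be bounded. Then $\chi_k\psi\in\mathcal V$, and hence $(1-\chi_k)\psi\in\mathcal V$. In the nonlocal case this follows from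
\begin{equation}\label{eq:product}
\mathcal L(\chi_k\psi)(x,y)=\chi_k(x)\,\mathcal L\psi(x,y)+\psi(y)\,\mathcal L\chi_k(x,y).
\end{equation}
In the local case take $\psi_i\in C_c^\infty(\Omega)$ with $\psi_i\to\psi$ in $W^{1,p}$, truncate $\psi_i$ at the levels $\pm\|\psi\|_\infty$, multiply by $\chi_k$ and apply (V2). Adding the inequalities,
\[
\int_\Omega\big((1-\chi_k)f_1+\chi_kf_2\big)\psi\,dx+\int_X\Big(J(\mathcal Lw_1)\cdot\mathcal L\psi+\big(J(\mathcal Lw_2)-J(\mathcal Lw_1)\big)\cdot\mathcal L(\chi_k\psi)\Big)\,d\nu\le0 .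
\]
The first integral tends to $\int f\psi$ by dominated convergence. We show that the lower limit of the second is at least $\langle Aw,\psi\rangle$.

\emph{Local case.} Here $w\in W^{1,p}(\Omega)$ and $\nabla w=(1-\chi)\nabla w_1+\chi\nabla w_2$ a.e. The integrand equals $[(1-\chi_k)J(\nabla w_1)+\chi_kJ(\nabla w_2)]\cdot\nabla\psi+\psi\,(J(\nabla w_2)-J(\nabla w_1))\cdot\nabla\chi_k$. The last term is nonnegative by (V4), and the integral of the first tends to $\int J(\nabla w)\cdot\nabla\psi$.

\emph{Nonlocal case.} If $\chi(x)=\chi(y)$, then $\mathcal Lw$ equals $\mathcal Lw_1$ or $\mathcal Lw_2$ at $(x,y)$. If $\chi(x)=1$, $\chi(y)=0$, then $w_1(x)<w_2(x)$ and $w_2(y)\le w_1(y)$, so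
\begin{equation}\label{eq:sandwich}
\mathcal Lw_1\le w_2(x)-w_1(y)=\mathcal Lw\le\mathcal Lw_2 ;
\end{equation}
the case $\chi(x)=0$, $\chi(y)=1$ follows by exchanging $x$ and $y$. Hence $|\mathcal Lw|\le|\mathcal Lw_1|+|\mathcal Lw_2|$ and $w\in\mathcal W$. By \eqref{eq:product} the integrand is the sum of a part dominated by the integrable function $2(|\mathcal Lw_1|^{p-1}+|\mathcal Lw_2|^{p-1})|\mathcal L\psi|$ and of $\psi(y)(J(\mathcal Lw_2)-J(\mathcal Lw_1))\mathcal L\chi_k$, which is nonnegative by (V4). By Fatou's lemma the lower limit of the integrals is at least the integral of the pointwise limit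
\[
J(\mathcal Lw_1)\,\mathcal L((1-\chi)\psi)+J(\mathcal Lw_2)\,\mathcal L(\chi\psi).
\]
If $\chi(x)=\chi(y)$ this equals $J(\mathcal Lw)\mathcal L\psi$. If $\chi(x)=1$, $\chi(y)=0$ it equals $J(\mathcal Lw_2)\psi(x)-J(\mathcal Lw_1)\psi(y)$, which is at least $J(\mathcal Lw)(\psi(x)-\psi(y))$ by \eqref{eq:sandwich} and $\psi\ge0$. Both expressions are symmetric in $(x,y)$, which covers the remaining case.
\end{proof}

\section{Uniform attainment of the initial datum}\label{sec:initial}

The definition of a weak solution gives $u(t)\to g$ only in $L^p(\Omega)$. The comparison argument needs convergence in $L^\infty(\Omega)$, and it needs bounded solutions. Both follow from a comparison with barriers that are smooth in space and affine in time.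

\begin{lemma}\label{lem:smooth}
For $\zeta\in C_c^\infty(\mathbb R^n)$ there is a bounded function $f_\zeta$ with $\langle A\zeta,\psi\rangle=\int_\Omega f_\zeta\psi\,dx$ for all $\psi\in\mathcal V$, namely $f_\zeta=-\Delta_p\zeta$ in the local case and $f_\zeta=(-\Delta_p)^s\zeta$ in the nonlocal case. We put $F(\zeta)=\sup|f_\zeta|=F(-\zeta)$.
\end{lemma}

\begin{proof}
In the local case $J(\nabla\zeta)\in C^1_c$ because $J\in C^1$ for $p\ge2$, and we integrate by parts. In the nonlocal case restrict the double integral to $|x-y|>\epsilon$. There the terms with $\psi(x)$ and with $\psi(y)$ converge absolutely, and exchanging $x$ and $y$ in the second one gives $2\int\psi(x)\int_{|y|>\epsilon}J(\zeta(x)-\zeta(x+y))|y|^{-n-sp}\,dy\,dx$. Replacing $y$ by $-y$ in half of it, twice the inner integral is $\int_{|y|>\epsilon}(J(b_+)+J(b_-))|y|^{-n-sp}\,dy$ with $b_\pm=\zeta(x)-\zeta(x\pm y)$. Since $J$ is odd, \eqref{eq:J} gives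
\begin{equation}\label{eq:second}
|J(b_+)+J(b_-)|=|J(b_+)-J(-b_-)|\le(p-1)\max(|b_+|,|b_-|)^{p-2}\,|b_++b_-| .
\end{equation}
Here $|b_\pm|\le C\min(|y|,1)$, and the second difference satisfies $|b_++b_-|\le C\min(|y|^2,1)$. So the right side is at most $C\min(|y|^p,1)$, which is integrable against $|y|^{-n-sp}$ because $0<sp<p$. Let $\epsilon\to0$.
\end{proof}

\begin{proposition}\label{prop:barrier}
Let $u$ be a weak solution with datum $g\in\mathcal V$. Let $\zeta\in C_c^\infty(\mathbb R^n)$, $c_0\in\mathbb R$, $F=F(\zeta)$. Assume that $\zeta+c_0\ge g$ a.e.\ in $\Omega$, and that $\zeta+c_0\ge0$ in $\mathbb R^n\setminus\Omega$ (nonlocal case) or in a neighborhood of $\partial\Omega$ (local case). Then, for every $t>0$,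
\[
u(t)\le Z(t):=\zeta+c_0+(F+1)t\qquad\text{a.e.\ in }\Omega .
\]
\end{proposition}

Let $\varphi(r)=\min(r_+,1)$ and $\Phi(r)=\int_0^r\varphi$, so that $0\le\Phi(r)\le r_+$. Testing directly with $\varphi(u-Z)$ gives $\int J(a)\varphi\le F\int\varphi$, whereas the growth of $\int\Phi(u-Z)$ is governed by $\int a\,\varphi$. To pass from one to the other we need $l\le J(l)+1$. For $p>2$ this fails as $l\to-\infty$, but
\begin{equation}\label{eq:scalar}
l\le J(l)+1\qquad\text{for }l\ge-1:
\end{equation}
for $l\ge1$ because $p\ge2$ gives $l\le l^{p-1}$, for $0\le l\le1$ because $J(l)\ge0$, and for $-1\le l\le0$ because $J(l)+1\ge0$. We therefore replace $u$ by a larger function that is not allowed to decrease faster than at unit speed. It looks only at past times, as it must, since nothing uniform is known yet. Because \eqref{eq:kink} is available only away from $t=0$, we start at a time $t_0>0$.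

\begin{proof}
Fix $0<t_0<t_1$ and let $Q=\Omega\times(t_0,t_1)$. For $t\in[t_0,t_1]$ and $0<h<t_0$ put
\[
U(x,t)=\max_{t_0\le r\le t}\big(u(x,r)-(t-r)\big),\qquad U_h(x,t)=\max_{0\le j\le(t-t_0)/h}\big(u(x,t-jh)-jh\big),
\]
with integer $j$, and $W=U-Z$, $W_h=U_h-Z$. Let $j_h$ be the smallest maximizing index, $r_h=t-j_hh$ and $f_h=J(a(x,r_h))$. Then $u\le U_h\le U$, and $U_h\to U$ pointwise because $u(x,\cdot)$ is continuous and every $r\in[t_0,t]$ is within $h$ of a grid time.

\emph{The inequality on the grid.} For a.e.\ $t$ all grid times lie in $\mathcal T$, and $(U_h(t),f_h(t))$ is a subsolution pair by Lemma~\ref{lem:max}. By (V3), $U_h(t)\in\mathcal V$. Also $\varphi(W_h(t))\in\mathcal V$. In the nonlocal case $|\mathcal L\varphi(W_h)|\le|\mathcal LU_h|+|\mathcal L\zeta|$, and $\varphi(W_h)=0$ off $\Omega$, where $U_h=0\le Z$. In the local case take $v_k\in C_c^\infty(\Omega)$ with $v_k\to U_h(t)$ in $W^{1,p}$; the functions $\varphi(v_k-Z)$ vanish near $\partial\Omega$, where $v_k=0\le Z$, and (V2) applies. By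 (V4) and Lemma~\ref{lem:smooth}, $\langle AU_h,\varphi(W_h)\rangle\ge\langle A\zeta,\varphi(W_h)\rangle\ge-F\int\varphi(W_h)$. As $\varphi(W_h)\le\varphi(W)$,
\begin{equation}\label{eq:grid}
\iint_Qf_h\,\varphi(W_h)\,dx\,dt\le F\iint_Q\varphi(W)\,dx\,dt .
\end{equation}
We split $Q$ into $S_a=\{j_h=0\}$, $S_b=\{j_h\ge1,\ r_h\ge t_0+h\}$ and $S_c=\{j_h\ge1,\ r_h<t_0+h\}$. There are at most $t_1/h+1$ indices.

\emph{The set $S_a$.} Here $f_h=J(a(x,t))$. On $\{U=u\}$ we have $U_h=U$ and $j_h=0$. At a point of $\{U>u\}$ we have $U_h>u$, hence $j_h\ne0$, for small $h$; so the contribution of $S_a\cap\{U>u\}$ tends to $0$ by dominated convergence with majorant $|a|^{p-1}$. Thus $\iint_{S_a}f_h\varphi(W_h)\to\iint_{\{U=u\}}J(a)\varphi(W)$.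

\emph{The set $S_b$.} Since $j_h\ge1$ is the smallest maximizer, $U\ge U_h>u$. The index $j_h+1$ is admissible, and $u(r_h)-j_hh\ge u(r_h-h)-(j_h+1)h$ gives $\bar a_h^-(r_h)\ge-1$. Hence $a(r_h)\ge-1-\delta_h^-(r_h)$ and $f_h\ge-(1+\delta_h^-(r_h))^{p-1}\ge-1-C\big(\delta_h^-(r_h)+\delta_h^-(r_h)^{p-1}\big)$. By \eqref{eq:shift} and \eqref{eq:kink},
\[
\iint_{S_b}\delta_h^-(x,r_h)^p\,dx\,dt\le\Big(\frac{t_1}h+1\Big)\int_{t_0}^{t_1}\!\!\int_\Omega(\delta_h^-)^p\,dx\,dr\to0 ,
\]
and by H\"older's inequality on the bounded set $Q$ the powers $1$ and $p-1$ have vanishing integrals too. So $\iint_{S_b}f_h\varphi(W_h)\ge-\iint_{\{U>u\}}\varphi(W)-o(1)$.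

\emph{The set $S_c$.} Here the maximizing time has no left neighbor on the grid and $a(r_h)$ has no lower bound. Instead, the test function is small in $L^p$ when $t_0$ is small, by just enough to compensate the size of $\rho(t_0)$. We have $\varphi(W_h)\le(u(x,r_h)-\zeta-c_0)_+\le y_h(x):=\max_{t_0\le r\le t_0+h}(u(x,r)-\zeta(x)-c_0)_+$, and $|y_h-(u(t_0)-\zeta-c_0)_+|\le\int_{t_0}^{t_0+h}|a|\,dr\to0$ in $L^p(\Omega)$. Let $I(t_0)=\int_0^{t_0}\rho$. By $\zeta+c_0\ge g$ and H\"older's inequality,
\[
\|(u(t_0)-\zeta-c_0)_+\|_{L^p}\le\|u(t_0)-g\|_{L^p}\le\int_0^{t_0}\rho^{1/p}\,dr\le t_0^{1/p'}I(t_0)^{1/p},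
\]
and $\rho(r)\le\rho(t_0)\le I(t_0)/t_0$ for $r\ge t_0$ by Proposition~\ref{prop:kink}. With \eqref{eq:shift},
\[
\Big|\iint_{S_c}f_h\varphi(W_h)\Big|\le\Big(\frac{t_1}h+1\Big)\int_{t_0}^{t_0+h}\!\!\int_\Omega|a|^{p-1}y_h\,dx\,dr\le(t_1+h)\Big(\frac{I(t_0)}{t_0}\Big)^{1/p'}\|y_h\|_{L^p},
\]
whose upper limit is at most $t_1I(t_0)$.

\emph{The limit.} Letting $h\to0$ in \eqref{eq:grid},
\begin{equation}\label{eq:limit}
\iint_{\{U=u\}}J(a)\,\varphi(W)-\iint_{\{U>u\}}\varphi(W)\le F\iint_Q\varphi(W)+t_1I(t_0).
\end{equation}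
For every $x$, $U(x,t)+t$ is the running maximum of the absolutely continuous function $r\mapsto u(x,r)+r$. It is nondecreasing, and its increment over an interval is at most the integral of $|a|+1$ over that interval, so it is absolutely continuous and $-1\le U_t\le|a|$ a.e. Near a time with $U>u$ the running maximum is constant, so $U_t=-1=J(U_t)$ on $\{U>u\}$. By Lemma~\ref{lem:level} applied to $U-u$, $U_t=a$ a.e.\ on $\{U=u\}$. Thus the left side of \eqref{eq:limit} is $\iint_QJ(U_t)\varphi(W)$, and \eqref{eq:scalar} gives $\iint_QU_t\varphi(W)\le(F+1)\iint_Q\varphi(W)+t_1I(t_0)$. Since $W_t=U_t-(F+1)$ and $\partial_t\Phi(W)=\varphi(W)W_t$,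
\[
\int_\Omega\Phi(u(t_1)-Z(t_1))\le\int_\Omega\Phi(W(t_1))\le\int_\Omega\Phi(W(t_0))+t_1I(t_0)\le\int_\Omega|u(t_0)-g|\,dx+t_1I(t_0),
\]
where we used $W(t_0)=u(t_0)-Z(t_0)\le u(t_0)-g$. The left side does not depend on $t_0$ and the right side tends to $0$ as $t_0\to0$. Hence $u(t_1)\le Z(t_1)$ a.e.
\end{proof}

\begin{corollary}\label{cor:modulus}
Let $g\in\mathcal V\cap C_0(\Omega)$. There is a concave nondecreasing function $\omega$ on $[0,\infty)$ with $\omega(0^+)=\omega(0)=0$, depending only on $g,\Omega,n,p,s$, such that every weak solution with datum $g$ satisfies, for a.e.\ $x$, $|u(x,t)-g(x)|\le\omega(t)$ for all $t>0$.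
\end{corollary}

\begin{proof}
For $\varepsilon>0$ let $\zeta_\varepsilon\in C_c^\infty(\mathbb R^n)$ be a mollification of $g\in C_c(\mathbb R^n)$ with $|\zeta_\varepsilon-g|\le\varepsilon$. Then $g+\varepsilon\le\zeta_\varepsilon+2\varepsilon\le g+3\varepsilon$, and $g+\varepsilon\ge0$ off $\Omega$ and near $\partial\Omega$. Proposition~\ref{prop:barrier}, applied to $u$ with $\zeta_\varepsilon$ and to $-u$ with $-\zeta_\varepsilon$, both times with $c_0=2\varepsilon$, gives $|u(t)-g|\le3\varepsilon+(F(\zeta_\varepsilon)+1)t$ a.e. Put $\omega(t)=\inf_{\varepsilon>0}[3\varepsilon+(F(\zeta_\varepsilon)+1)t]$, an infimum of increasing affine functions, with $\omega(0^+)\le3\varepsilon$ for every $\varepsilon$. For each $t$ the bound $|u(t)-g|\le\omega(t)$ holds a.e.; rational $t$ and the continuity of $u(x,\cdot)$ and $\omega$ give one null set for all $t$.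
\end{proof}

This is the only place where the continuity of $g$ and its vanishing on $\partial\Omega$ are used. If $g(x_0)<0$ at a boundary point, no continuous barrier that is nonnegative on $\partial\Omega$ is uniformly close to $g$.

\section{Comparison}\label{sec:comparison}

We state the comparison for solutions whose data need not be continuous, so that it also applies to a solution and its translate in time.

\begin{proposition}\label{prop:comparison}
Let $u_1,u_2$ be weak solutions with data in $\mathcal V$ and $|u_i|\le\Lambda$ a.e.\ on $\Omega\times(0,T+1)$, where $0<\Lambda<\infty$. Let $m\ge0$ and let $\theta$ be a function with $\theta(\tau)\to0$ as $\tau\downarrow0$, such that for each small $\tau>0$ and a.e.\ $x$,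
\[
u_1(x,t)-u_2(x,t')\le m+\theta(\tau)\qquad\text{for all }0<t,t'\le\tau .
\]
Then $u_1-u_2\le m$ a.e.\ in $\Omega\times(0,T)$.
\end{proposition}

\begin{proof}
By continuity in time, after setting $u_i(x,\cdot)=0$ for $x$ in a null set we have $|u_i|\le\Lambda$ everywhere on $\Omega\times(0,T+1)$. Let $\varepsilon>0$ be so small that $R=\sqrt{8\varepsilon\Lambda}$ satisfies $4R<\min(T,1)$, let $R_1=R(1-1/\sqrt2)$ and $Q=\Omega\times(2R,T)$. For $t\in(2R,T)$ put
\[
U(x,t)=\max_{|\sigma|\le R}\Big(u_1(x,t+\sigma)-\frac{\sigma^2}{2\varepsilon}\Big),\qquad V(x,t)=\min_{|\sigma|\le R}\Big(u_2(x,t+\sigma)+\frac{\sigma^2}{2\varepsilon}\Big),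
\]
and let $U_h,V_h$ be defined in the same way with $\sigma=jh$, $j\in\mathbb Z$, $|jh|\le R$. Then $U\ge u_1$, $V\le u_2$, and $U_h\to U$, $V_h\to V$ pointwise. Since $-V$ is the sup-convolution of the weak solution $-u_2$, Steps 1 and 2 apply to $-V$ as well.

\emph{Step 1: semiconvexity.} Comparing with $\sigma=0$, every maximizer, also on the grid, satisfies $\sigma^2/2\varepsilon\le2\Lambda$, that is, $|\sigma|\le R/\sqrt2$. Let $r=t+\sigma$ be a maximizing time for $U(x,t)$ and let $t'\in(2R,T)$, $|t'-t|<R_1$. Then $|r-t'|\le R$, so $U(x,t')\ge u_1(x,r)-(r-t')^2/2\varepsilon$, and expanding the square,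
\begin{equation}\label{eq:semi}
U(x,t')\ge U(x,t)+\frac{(r-t)(t'-t)}\varepsilon-\frac{(t'-t)^2}{2\varepsilon}.
\end{equation}
Using \eqref{eq:semi} also with $t,t'$ exchanged, $U(x,\cdot)$ is Lipschitz with constant $R/\varepsilon$ for every $x$. At a point of differentiability, letting $t'\to t$ from both sides gives $U_t=(r-t)/\varepsilon$ for every maximizing time $r$; so the maximizing time is unique there.

\emph{Step 2: the zeroth-order terms converge.} Let $a=\partial_tu_1$. Let $j_h$ be the first maximizing index for $U_h$ in the order $0,1,-1,2,-2,\dots$, and let $r_h=t+j_hh$, $b_h=j_hh/\varepsilon$, $f_h=J(a(x,r_h))$; then $|b_h|\le R/\varepsilon$. For $h<R_1$ the indices $j_h\pm1$ are admissible. With $\sigma=j_hh$, maximality gives $u_1(r_h\pm h)-u_1(r_h)\le((\sigma\pm h)^2-\sigma^2)/2\varepsilon$, that is,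
\[
\bar a_h^+(r_h)\le b_h+\frac h{2\varepsilon},\qquad \bar a_h^-(r_h)\ge b_h-\frac h{2\varepsilon}.
\]
These inequalities alone allow $\bar a_h^+(r_h)$ to be much smaller than $\bar a_h^-(r_h)$, as in Example~\ref{ex:kink}. They give $|a(r_h)-b_h|\le\frac h{2\varepsilon}+\delta_h^+(r_h)+\delta_h^-(r_h)$. There are at most $2R/h+1$ indices and $r_h\in(R,T+R)$, so by \eqref{eq:shift} and \eqref{eq:kink}
\[
\iint_Q|a(x,r_h)-b_h|^p\le C\Big(\frac h\varepsilon\Big)^p|Q|+C\Big(\frac{2R}h+1\Big)\int_R^{T+R}\!\!\int_\Omega\big((\delta_h^+)^p+(\delta_h^-)^p\big)\,dx\,dr\to0 .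
\]
By \eqref{eq:J}, $|J(\eta)-J(\xi)|\le C(|\xi|^{p-2}|\eta-\xi|+|\eta-\xi|^{p-1})$; since $b_h$ is bounded and $|Q|<\infty$, $f_h-J(b_h)\to0$ in $L^1(Q)$. Next, $u_1(x,r_h)-(r_h-t)^2/2\varepsilon=U_h(x,t)\to U(x,t)$, so every limit point of $r_h(x,t)$ is a maximizing time for $U(x,t)$. By Step 1, $b_h\to U_t$ a.e.\ in $Q$, and by bounded convergence $f_h\to J(U_t)$ in $L^1(Q)$. In the same way $f_h'\to J(V_t)$ in $L^1(Q)$, where $f_h'$ is $J(\partial_tu_2)$ evaluated at the first minimizing time for $V_h$.

\emph{Step 3: the averaged inequality.} Let $\varphi_k(r)=\min((r-k)_+,1)$ with $k\ge0$. For a.e.\ $t$, Lemma~\ref{lem:max} shows that $(U_h,f_h)$ and $(-V_h,-f_h')$ are subsolution pairs. The index $j=0$ carries no constant, so $U_h,V_h\in\mathcal V$ by (V3), and $\varphi_k(U_h-V_h)\in\mathcal V$ because $\varphi_k(0)=0$; this is where $k\ge0$ is needed. Adding the two inequalities and using (V4),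
\[
\int_\Omega(f_h-f_h')\,\varphi_k(U_h-V_h)\,dx\le-\langle AU_h-AV_h,\varphi_k(U_h-V_h)\rangle\le0 .
\]
Multiply by $0\le\eta\in C_c(2R,T)$, integrate in $t$ and let $h\to0$; the factors $\varphi_k(U_h-V_h)$ are bounded by $1$ and converge pointwise. With $W=U-V$ we obtain, for a.e.\ $t\in(2R,T)$ and all rational $k\ge0$,
\begin{equation}\label{eq:accretive}
\int_\Omega\big(J(U_t)-J(V_t)\big)\,\varphi_k(W)\,dx\le0 .
\end{equation}

\emph{Step 4: the supremum does not increase.} Let $M(t)=\operatorname{ess\,sup}_\Omega W(\cdot,t)$, which is Lipschitz with constant $2R/\varepsilon$ by Step 1. For a.e.\ $t$, \eqref{eq:accretive} holds, $M'(t)$ exists, and $U(x,\cdot),V(x,\cdot)$ are differentiable at $t$ for a.e.\ $x$. Suppose that at such a $t$ we have $M(t)>0$ and $M'(t)>0$. Choose $0<\varsigma<\min(R_1,t-2R)$ so small that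
\[
2\beta:=\frac{M(t)-M(t-\varsigma)}\varsigma-\frac\varsigma\varepsilon>0,
\]
and then a rational $k$ with $\max(0,M(t)-\beta\varsigma)<k<M(t)$. Adding \eqref{eq:semi} for $U$ and for $-V$ with $t'=t-\varsigma$ gives $W(x,t-\varsigma)\ge W(x,t)-\varsigma W_t(x,t)-\varsigma^2/\varepsilon$. Hence for a.e.\ $x$ with $W(x,t)>k$,
\[
W_t(x,t)\ge\frac{W(x,t)-W(x,t-\varsigma)}\varsigma-\frac\varsigma\varepsilon\ge\frac{M(t)-\beta\varsigma-M(t-\varsigma)}\varsigma-\frac\varsigma\varepsilon=\beta>0 .
\]
So $J(U_t)>J(V_t)$ and $\varphi_k(W)>0$ a.e.\ on $\{W(\cdot,t)>k\}$, a set of positive measure, and $\varphi_k(W)=0$ elsewhere. This contradicts \eqref{eq:accretive}. Therefore $M'\le0$ a.e.\ on the open set $\{M>0\}$. On the complement $(M^+)'=0$ a.e.\ by Lemma~\ref{lem:level}, so the Lipschitz function $M^+$ is nonincreasing on $(2R,T)$.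

For $t\in(2R,3R)$ all times $t+\sigma$ lie in $(0,4R)$, and $W(x,t)\le u_1(x,r)-u_2(x,r')$ for the extremal times $r,r'$; so $M(t)\le m+\theta(4R)$. Consequently $u_1-u_2\le W\le M^+\le m+|\theta(4R)|$ a.e.\ on $\Omega\times(3R,T)$. Let $\varepsilon\to0$ along a sequence, so that $R\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comparison}]
Let $\omega_i$ be the function of Corollary~\ref{cor:modulus} for $g_i$. Then $|u_i|\le\sup|g_i|+\omega_i(T+1)$ on $\Omega\times(0,T+1)$, and $u_1(x,t)-u_2(x,t')\le g_1(x)-g_2(x)+\omega_1(t)+\omega_2(t')$. Proposition~\ref{prop:comparison} applies with $m=\sup(g_1-g_2)^+$, $\theta=\omega_1+\omega_2$ and any $T$. For a.e.\ $x$ the inequality $u_1-u_2\le m$ holds for a.e.\ $t$, hence for all $t$ by continuity.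

For the modulus, let $\omega$ be the function of Corollary~\ref{cor:modulus} for $g$ and fix $h>0$. The translate $u(\cdot+h)$ is a weak solution with datum $u(h)\in\mathcal V$. A concave function with $\omega(0)=0$ is subadditive, so for $0<t,t'\le\tau$ and a.e.\ $x$
\[
|u(x,t+h)-u(x,t')|\le\omega(t+h)+\omega(t')\le\omega(h)+2\omega(\tau).
\]
Proposition~\ref{prop:comparison}, applied to $u(\cdot+h)$ and $u$ in both orders with $m=\omega(h)$ and $\theta=2\omega$, and continuity in time give the claim for all $t\ge0$.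
\end{proof}

\section{Ground states vanish at the boundary}\label{sec:ground}

In this section we are in the nonlocal case under the hypotheses of Theorem~\ref{thm:main}; note that $\Psi\ge|g|\ge0$. By Theorem~\ref{thm:comparison} it suffices to show $g=0$ on $\partial\Omega$. This does not follow from $g\in W^{s,p}_0(\Omega)\cap C(\overline\Omega)$: for $\Omega=(0,1)$ and $g=\mathbf 1_\Omega$ one computes $[g]^p_{W^{s,p}}=\frac2{sp}\int_0^1(x^{-sp}+(1-x)^{-sp})\,dx$, which is finite if $sp<1$. We show that $\Psi$ is bounded, so that \eqref{eq:eigen} has a bounded right side, and then compare $\Psi$ with a barrier.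

\begin{lemma}\label{lem:bounded}
$\Psi\in L^\infty(\Omega)$.
\end{lemma}

\begin{proof}
Recall the fractional Sobolev inequality: if $0<\sigma<1$ and $\sigma p<n$, then $\|w\|_{L^{np/(n-\sigma p)}}\le C[w]_{W^{\sigma,p}}$ for $w\in W^{\sigma,p}(\mathbb R^n)$. It provides $\bar p>p$ and $C$ with $\|w\|_{L^{\bar p}}\le C[w]_{W^{s,p}}$ for $w\in\mathcal V$. If $sp<n$ take $\sigma=s$. If $sp\ge n$ take $\sigma<s$ with $\sigma p<n$; splitting the double integral at $|x-y|=1$ gives $[w]^p_{W^{\sigma,p}}\le[w]^p_{W^{s,p}}+C\|w\|^p_{L^p}$, and (V1) applies.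

Equation \eqref{eq:eigen} is homogeneous, so we may multiply $\Psi$ by a positive constant and assume that $\|\Psi\|_{L^p}$ is as small as we wish. For $j\ge0$ let $w_j=(\Psi-1+2^{-j})_+\in\mathcal V$ and $Y_j=\|w_j\|^p_{L^p}$; then $w_0=\Psi$ and $w_{j+1}\le w_j$. On $\{w_{j+1}>0\}$ we have $w_j>2^{-j-1}$, and so $\Psi=w_j+1-2^{-j}\le w_j+(2^{j+1}-2)w_j\le2^{j+1}w_j$. The map $\tau\mapsto(\tau-k)_+$ is nondecreasing and $1$-Lipschitz, so $\mathcal Lw_{j+1}$ is a multiple of $\mathcal L\Psi$ with factor in $[0,1]$, and $|\mathcal Lw_{j+1}|^p\le J(\mathcal L\Psi)\mathcal Lw_{j+1}$. By \eqref{eq:eigen},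
\[
[w_{j+1}]^p_{W^{s,p}}\le\langle A\Psi,w_{j+1}\rangle=\lambda_p\int_\Omega\Psi^{p-1}w_{j+1}\,dx\le\lambda_p2^{(j+1)(p-1)}Y_j .
\]
With $\beta=1-p/\bar p>0$, H\"older's and Chebyshev's inequalities give
\[
Y_{j+1}\le\|w_{j+1}\|^p_{L^{\bar p}}\,|\{w_j>2^{-j-1}\}|^\beta\le C2^{(j+1)(p-1)}Y_j\big(2^{(j+1)p}Y_j\big)^\beta\le C_*^{\,j+1}Y_j^{1+\beta}
\]
with $C_*>1$ independent of the normalization of $\Psi$. Let $b=C_*^{1/\beta}$ and assume $Y_0^\beta\le1/(C_*b)$. If $Y_j\le b^{-j}Y_0$, then $Y_{j+1}\le C_*^{\,j+1}C_*^{-j}b^{-j}Y_0^{1+\beta}\le b^{-j-1}Y_0$. So $Y_j\to0$, and $(\Psi-1)_+\le w_j$ gives $\Psi\le1$ a.e.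
\end{proof}

A bounded open set with $C^{1,1}$ boundary satisfies a uniform exterior ball condition: there is $R_0>0$ such that every $x_0\in\partial\Omega$ lies on the boundary of an open ball $B_{R_0}(x_1)$ disjoint from $\Omega$. This is all we use of the regularity of $\partial\Omega$.

\begin{lemma}\label{lem:decay}
There are $\mu,\gamma>0$ with $0\le\Psi(x)\le\mu\operatorname{dist}(x,\partial\Omega)^\gamma$ for a.e.\ $x\in\Omega$.
\end{lemma}

The first candidate for a barrier at $x_0$ is $|x-x_0|^\gamma$. By scaling, $(-\Delta_p)^s$ maps it to a constant times a power of $|x-x_0|$, and the constant tends to $0$ with $\gamma$, but we do not know its sign. Since $\Psi=0$ outside $\Omega$, the barrier may be lowered to $0$ on the exterior ball, and for a nonlocal operator this adds a positive term of the same scaling whose size does not depend on $\gamma$. We also move the center slightly into the ball, so that the barrier is smooth near $\overline\Omega$.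

\begin{proof}
Let $K=\lambda_p\|\Psi\|_\infty^{p-1}$. Fix $x_0\in\partial\Omega$ with exterior ball $B_{R_0}(x_1)$ and $0<\tau<R_0/16$. Put $x_\tau=x_0+\tau(x_1-x_0)/R_0$, $D_0=|x_1-x_\tau|=R_0-\tau$, $B'=B_{R_0-\tau/2}(x_1)$ and $N=\{\operatorname{dist}(\cdot,\Omega)<\tau/2\}$. Since $|x-x_1|\ge R_0$ on $\Omega$, we have $|x-x_\tau|\ge\tau$ on $\Omega$, $|x-x_\tau|\ge\tau/2$ on $N$, and $N\cap B'=\emptyset$. Fix $\gamma_0\in(0,1]$ with $\gamma_0(p-1)<sp$. For $0<\gamma\le\gamma_0$ and $\mu>0$ let
\[
w_0(x)=|x-x_\tau|^\gamma,\qquad w=\mu w_0\ \text{ off }B',\qquad w=0\ \text{ on }B' .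
\]
On $N$, $w=\mu w_0$ is smooth with bounded first and second derivatives, and it is Lipschitz with some constant $L$, being a Lipschitz function of $|x-x_\tau|\in[\tau/2,\infty)$.

\emph{The pointwise inequality.} Let $x\in\Omega$ with $\varrho=|x-x_\tau|\le R_0/8$. Substituting $y\mapsto\varrho y$ and rotating, $(-\Delta_p)^sw_0(x)=\kappa(\gamma)\varrho^{\gamma(p-1)-sp}$, where $\kappa(\gamma)=2\,\mathrm{P.V.}\!\int J(1-|e+y|^\gamma)|y|^{-n-sp}\,dy$ for a unit vector $e$. We claim $\kappa(\gamma)\to0$ as $\gamma\to0$. For $|y|<\frac12$ the first and second derivatives of $|e+y|^\gamma$ are bounded by $C\gamma$, so by \eqref{eq:second} the symmetrized integrand is at most $C\gamma^{p-1}|y|^{p-n-sp}$. For $|y|\ge\frac12$ the integrand tends to $0$ for $y\ne-e$ and is dominated by $C(1+|y|^{\gamma_0(p-1)})|y|^{-n-sp}$, which is integrable there.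

Replacing $w_0$ by $0$ on $B'$ adds to $(-\Delta_p)^sw_0(x)$ the amount
\[
2\int_{B'}\frac{J(w_0(x))-J(w_0(x)-w_0(y))}{|x-y|^{n+sp}}\,dy ,
\]
whose integrand is nonnegative. Consider the points $y=x_\tau+\varrho'e'$ with $\varrho\le\varrho'\le2\varrho$ and unit vectors $e'$ at angle at most $60^\circ$ to $x_1-x_\tau$. As $\varrho'\le R_0/4\le D_0$, they satisfy $|y-x_1|^2\le D_0^2+\varrho'^2-D_0\varrho'\le D_0^2$, so they lie in $B'$. They form a set of measure $c(n)\varrho^n$, on which $w_0(y)\ge w_0(x)$, so that the numerator is at least $\varrho^{\gamma(p-1)}$, and $|x-y|\le3\varrho$. The added amount is therefore at least $c_1\varrho^{\gamma(p-1)-sp}$ with $c_1=2c(n)3^{-n-sp}$. Fix $\gamma$ with $|\kappa(\gamma)|\le c_1/2$, and then $\mu$, independent of $x_0$ and $\tau$, with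
\[
\mu^{p-1}\,\frac{c_1}2\Big(\frac{R_0}8\Big)^{\gamma(p-1)-sp}\ge K,\qquad\mu\Big(\frac{R_0}8\Big)^\gamma\ge\|\Psi\|_\infty .
\]
Since the exponent $\gamma(p-1)-sp$ is negative, $(-\Delta_p)^sw\ge K$ on $\Omega\cap\{|x-x_\tau|\le R_0/8\}$.

\emph{The test function.} The barrier $w$ jumps across $\partial B'$ and grows at infinity, so we do not claim $w\in\mathcal W$ and check integrability directly. Let $\psi=(\Psi-w)_+$. It vanishes off $\Omega$, where $\Psi=0\le w$, and on $\Omega\cap\{|x-x_\tau|\ge R_0/8\}$, where $w\ge\|\Psi\|_\infty$. For $x,y\in\Omega$, $|\mathcal L\psi|\le|\mathcal L\Psi|+L|x-y|$, and $\iint_{\Omega\times N}|x-y|^{p-n-sp}\,dx\,dy<\infty$ because $p>sp$ and $N$ is bounded. For $x\in\Omega$, $y\notin\Omega$, $|\mathcal L\psi|=\psi(x)\le\Psi(x)=|\mathcal L\Psi|$. Hence $\psi\in\mathcal V$.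

\emph{Integration by parts.} The integral $\iint J(\mathcal Lw)\mathcal L\psi\,d\nu$ converges absolutely. Only pairs with a point in $\Omega$ contribute, and by symmetry we take $x\in\Omega$. For $y\in N$, $|\mathcal Lw|\le L|x-y|$, and H\"older's inequality applies as above. For $y\notin N$ we have $|x-y|\ge\tau/2$, $\mathcal L\psi=\psi(x)$ and $|\mathcal Lw|^{p-1}\le C(1+|y|^{\gamma(p-1)})$, which is integrable against $|x-y|^{-n-sp}$ uniformly in $x\in\Omega$. Restricting to $|x-y|>\epsilon$ and exchanging variables as in Lemma~\ref{lem:smooth},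
\[
\iint J(\mathcal Lw)\mathcal L\psi\,d\nu=\lim_{\epsilon\to0}\int_\Omega\psi(x)\;2\!\int_{|x-y|>\epsilon}\frac{J(w(x)-w(y))}{|x-y|^{n+sp}}\,dy\,dx=\int_\Omega\psi\,(-\Delta_p)^sw\,dx .
\]
The inner integrals converge uniformly in $x\in\Omega$: for $|y|<\tau/2$ the segment from $x-y$ to $x+y$ lies in $N$, so \eqref{eq:second} bounds the symmetrized integrand by $C|y|^{p-n-sp}$.

\emph{Comparison.} By the pointwise inequality, the support of $\psi$, and \eqref{eq:eigen},
\[
\iint J(\mathcal Lw)\mathcal L\psi\,d\nu\ge K\int_\Omega\psi\,dx\ge\lambda_p\int_\Omega\Psi^{p-1}\psi\,dx=\iint J(\mathcal L\Psi)\mathcal L\psi\,d\nu .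
\]
The function $(J(\mathcal L\Psi)-J(\mathcal Lw))\mathcal L\psi$ is nonnegative, as $\psi$ is a nondecreasing function of $\Psi-w$, and has nonpositive integral, so it vanishes $\nu$-a.e. Where $J(\mathcal L\Psi)=J(\mathcal Lw)$ we have $\mathcal L(\Psi-w)=0$ and thus $\mathcal L\psi=0$. So $\mathcal L\psi=0$ $\nu$-a.e., and $\psi=0$ by (V1); that is, $\Psi\le\mu|x-x_\tau|^\gamma$ a.e.\ in $\Omega$. Let $\tau\to0$ along a sequence and let $x_0$ range over a countable dense subset of $\partial\Omega$.
\end{proof}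

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:decay}, $|g|\le\mu\operatorname{dist}(\cdot,\partial\Omega)^\gamma$ a.e.\ in $\Omega$, hence everywhere in $\overline\Omega$ by continuity. So $g\in W^{s,p}_0(\Omega)\cap C_0(\Omega)$, and Theorem~\ref{thm:comparison} with $g_1=g_2=g$, applied in both orders, gives $u_1(t)=u_2(t)$ for all $t>0$ and any two weak solutions $u_1,u_2$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HL} Ryan Hynd, Erik Lindgren, \emph{H\"older estimates and large time behavior for a nonlocal doubly nonlinear evolution}, arXiv:1511.05605 (2015).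
\end{thebibliography}
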